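# A non-reduced $\mathbb{Q}$-algebra with vanishing cotangent complex

## Theorem A and its two companions

All rings are commutative with $1$ and need not be Noetherian. For a ring map $k\to A$, $\mathbb L_{A/k}$ is the cotangent complex, graded homologically, so that $H_0(\mathbb L_{A/k})=\Omega_{A/k}$.

**Theorem A.** Let $k$ be a field of characteristic $0$. There is a local $k$-algebra $A$, an increasing union $R_0\subset R_1\subset\cdots$ of finite-dimensional local complete intersection $k$-algebras with residue field $k$, such that $\mathbb L_{A/k}\simeq 0$, the maximal ideal of $A$ equals its nilradical, and it is nonzero. Taking $k=\mathbb Q$: there is a non-reduced $\mathbb Q$-algebra with $\mathbb L_{A/\mathbb Q}\simeq 0$.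

This answers a question whose source is Alapan Mukhopadhyay and Karen E. Smith, "Reducedness of formally unramified algebras over fields", arXiv:2005.05833 (2020): if $A$ is a $\mathbb Q$-algebra whose cotangent complex is quasi-isomorphic to zero, is $A$ reduced? The answer is no. Two positive results show where a counterexample cannot be.

**Theorem B.** For a Noetherian $\mathbb Q$-algebra $A$ the following are equivalent: $\Omega_{A/\mathbb Q}=0$; $\mathbb L_{A/\mathbb Q}\simeq 0$; $A$ is a finite product of algebraic field extensions of $\mathbb Q$. In particular such an $A$ is reduced.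

**Theorem C.** Let $A$ be a filtered colimit of $\mathbb Q$-algebras $A_i$, each generated by at most $d$ elements, with $d$ independent of $i$. If $H_0(\mathbb L_{A/\mathbb Q})=H_1(\mathbb L_{A/\mathbb Q})=0$, then $A$ is reduced.

In plain words: $\Omega_{A/k}=0$ says that $A$ has no infinitesimal directions, and $\mathbb L_{A/k}\simeq 0$ says the same in every derived degree. A nilpotent element looks like an infinitesimal direction, so one expects reducedness. For Noetherian rings the expectation is correct, by Theorem B. Theorem A says that it fails for a union of fat points. Each $R_n$ has a nonzero cotangent complex; what vanishes is the transition map from one to the next. By Theorem C, the number of generators of the $R_n$ must be unbounded.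

A concrete form of $A$ over $\mathbb Q$, which we shall build, is
$$A=\varinjlim_n\Bigl(\mathbb Q[x_1,\dots,x_{m_n}]/(x_i^{a_n}-x_1\cdots x_{m_n})_{1\le i\le m_n}\Bigr)_{(x)}$$
with explicit monomial transition maps.

## Two terms of the cotangent complex

We use three standard facts (Illusie, *Complexe cotangent*; Stacks Project, chapter "The Cotangent Complex"). Here $k$ may be any base ring.

**(F1)** There are transitivity triangles $\mathbb L_{B/k}\otimes^{L}_BC\to\mathbb L_{C/k}\to\mathbb L_{C/B}$ for $k\to B\to C$. The functor $\mathbb L$ commutes with filtered colimits, and $\mathbb L_{S^{-1}B/k}=S^{-1}\mathbb L_{B/k}$. For a polynomial ring $P$ over $k$, in any number of variables, $\mathbb L_{P/k}=\Omega_{P/k}[0]$.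

**(F2)** If $P\to B$ is a surjection from a polynomial $k$-algebra with kernel $I$, then $H_0$ and $H_1$ of $\mathbb L_{B/k}$ are those of the two-term complex
$$N(P,B)=\bigl[\,I/I^2\xrightarrow{\ \mathrm d\ }\Omega_{P/k}\otimes_PB\,\bigr]\qquad(\text{degrees }1,0),\qquad [f]\mapsto \mathrm df\otimes 1,$$
naturally for maps of pairs $(P,I)\to(P',I')$.

**(F3)** A sequence is *Koszul-regular* if its Koszul complex has homology only in degree $0$. If $I$ is generated by a Koszul-regular sequence, then $\mathbb L_{B/P}\simeq I/I^2[1]$, and $I/I^2$ is $B$-free on the classes of the sequence. Hence, by the transitivity triangle for $k\to P\to B$, $H_i(\mathbb L_{B/k})=0$ for $i\ge 2$.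

**Example.** Let $k$ be a field of characteristic $0$ and $B=k[x]/(x^a)$ with $a\ge2$. The complex $N(k[x],B)$ is $B\to B$, multiplication by $ax^{a-1}$. So $H_0=B/(x^{a-1})$ and $H_1=xB$, both of dimension $a-1$, and the higher homology vanishes.

The equality of dimensions is general: if $B=k[x_1,\dots,x_m]/I$ is finite-dimensional and $I$ is generated by a Koszul-regular sequence of length $m$, then $N(P,B)$ is a map between two free $B$-modules of rank $m$, so its kernel and cokernel have the same dimension. For such algebras $H_1$ is present whenever $H_0$ is, and a construction by unions has to kill both.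

**Example.** Let $K=F[x]/(g)$ be a finite field extension of a field $F$ of characteristic $0$. Then $N(F[x],K)$ is multiplication by $g'(x)$ on $K$, and $g'(x)$ is a unit of $K$ because $g$ is separable. With (F3), $\mathbb L_{K/F}\simeq0$. Every finite extension of $F$ has this form (primitive element), and an algebraic extension is a filtered union of finite ones, so
$$\mathbb L_{K/F}\simeq 0\quad\text{for } K/F \text{ algebraic in characteristic } 0. \tag{1}$$

## Noetherian algebras: proof of Theorem B

**Step 1. Compute $\mathbb L_{F/\mathbb Q}$ for a field $F$ of characteristic $0$; it enters through the residue fields.** Let $T$ be a transcendence basis of $F$ over $\mathbb Q$. By (F1), $\mathbb L_{\mathbb Q(T)/\mathbb Q}$ is a localization of $\Omega_{\mathbb Q[T]/\mathbb Q}[0]$, so it is a free module, on the $\mathrm dt$ with $t\in T$, placed in degree $0$. By (1), $\mathbb L_{F/\mathbb Q(T)}\simeq0$. The transitivity triangle gives $H_1(\mathbb L_{F/\mathbb Q})=0$ and $\Omega_{F/\mathbb Q}$ free on the $\mathrm dt$. In particular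 $\Omega_{F/\mathbb Q}=0$ only if $F$ is algebraic over $\mathbb Q$.

**Step 2. If $A$ is Noetherian and $\Omega_{A/\mathbb Q}=0$, then each localization is a field.** Let $\mathfrak p$ be a prime with residue field $F$. By (F2) for the surjection $A_{\mathfrak p}\to F$ (base ring $A_{\mathfrak p}$, no variables), $H_1(\mathbb L_{F/A_{\mathfrak p}})=\mathfrak pA_{\mathfrak p}/\mathfrak p^2A_{\mathfrak p}$. The triangle for $\mathbb Q\to A_{\mathfrak p}\to F$ gives an exact sequence
$$H_1(\mathbb L_{F/\mathbb Q})\to \mathfrak pA_{\mathfrak p}/\mathfrak p^2A_{\mathfrak p}\to\Omega_{A_{\mathfrak p}/\mathbb Q}\otimes F=0 .$$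
The left term is $0$ by Step 1, so $\mathfrak pA_{\mathfrak p}=\mathfrak p^2A_{\mathfrak p}$. Since $\mathfrak pA_{\mathfrak p}$ is finitely generated, Nakayama gives $\mathfrak pA_{\mathfrak p}=0$, and $A_{\mathfrak p}$ is a field.

**Step 3. Assemble.** All localizations at primes are fields, so $A$ is reduced and every prime is minimal. A Noetherian zero-dimensional ring is a finite product of its localizations, so $A$ is a finite product of fields $K$. Each $K$ is a localization of $A$, so $\Omega_{K/\mathbb Q}=0$, and $K$ is algebraic by Step 1. Conversely, if $A$ is a finite product of algebraic extensions, the homology of $\mathbb L_{A/\mathbb Q}$ splits along the idempotents into the homology of the factors (localization, (F1)), which is $0$ by (1). Finally $\mathbb L_{A/\mathbb Q}\simeq0$ trivially gives $\Omega_{A/\mathbb Q}=0$. $\blacksquare$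

Nakayama is the only point where finiteness was essential. A maximal ideal with $\mathfrak m=\mathfrak m^2\neq0$ is not excluded in general, so we look at infinite unions.

## Fat points with a grading cannot work

From now on $k$ is a field of characteristic $0$. The first thing to try is a union of the simplest fat points: $R_n=k[x_1,\dots,x_{m}]/(x_1^{a},\dots,x_{m}^{a})$ with $a,m$ depending on $n$, and transition maps sending variables to monomials. In one variable with $x\mapsto y^b$, $R=k[x]/(x^a)$, $R'=k[y]/(y^c)$, one has $\mathrm dx\mapsto b\,y^{b-1}\mathrm dy$ in $\Omega_{R'}=k[y]/(y^{c-1})\,\mathrm dy$. This vanishes only if $b\ge c$, and then $x\mapsto0$. The obstruction is general.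

**Observation 1.** Let $A$ be the union of $k$-algebras $R_0\subset R_1\subset\cdots$, each with some grading $R_n=\bigoplus_{w\ge0}R_{n,w}$ such that $R_{n,0}=k$ (the inclusions need not respect the gradings). If $\Omega_{A/k}=0$, then $A=k$.

*Proof.* Let $f\in A$. Since $\Omega_{A/k}=\varinjlim\Omega_{R_n/k}$, there is $n$ with $f\in R_n$ and $\mathrm df=0$ in $\Omega_{R_n/k}$. The Euler map $E\bigl(\sum_w g_w\bigr)=\sum_w w\,g_w$ is a $k$-derivation of $R_n$, so it factors through $\mathrm d$ and $E(f)=0$. Hence $wf_w=0$ for all $w$, and in characteristic $0$ this gives $f=f_0\in k$. $\square$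

So a good fat point must carry no positive grading. Consider instead the relations
$$x_i^a=x_1x_2\cdots x_m\qquad(1\le i\le m).$$
Weights $w_i$ that make them homogeneous satisfy $aw_i=\sum_rw_r$ for all $i$. Then all $w_i$ equal one number $w$, and $(m-a)w=0$. If $m\ne a$, the only solution is $w=0$. In matrix form: with $\mathbf J$ the all-ones $m\times m$ matrix, $a\,\mathrm{Id}-\mathbf J$ is invertible over $\mathbb Q$ when $m\neq a$. Its inverse will reappear as the null-homotopy.

## The algebras $B(a,m)$ and $R(a,m)$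

Let $m>a\ge2$ be integers, $P=k[x_1,\dots,x_m]$, and
$$u_i=x_i^a-x_1x_2\cdots x_m,\qquad I=(u_1,\dots,u_m),\qquad B=B(a,m)=P/I.$$
Let $R=R(a,m)$ be the localization of $B$ at the maximal ideal $(x_1,\dots,x_m)$. Localizing matters: $(1,\dots,1)$ is also a zero of all $u_i$, so $B$ is not local.

**Example: $R(2,3)$.** Write $x,y,z$ for the variables and $w=xyz$, so $x^2=y^2=z^2=w$. Then $xw=x^2yz=w\,yz=xy^2z^2=xw^2$, so $xw(1-w)=0$. In $R$ the element $1-w$ is a unit, so $xw=0$, and likewise $yw=zw=0$, $w^2=0$. Thus $R$ is spanned by the eight monomials $1,x,y,z,xy,xz,yz,xyz$. The next lemma says that they are independent.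

**Lemma 2.** (i) $\dim_kB<\infty$. The sequence $u_1,\dots,u_m$ is Koszul-regular, so $I/I^2$ is $B$-free on the classes $[u_i]$ and $H_i(\mathbb L_{B/k})=0$ for $i\ge2$.
(ii) If $0\ne f\in I$, the lowest-degree homogeneous form of $f$ lies in $(x_1^a,\dots,x_m^a)$.
(iii) The monomials $x^v$ with all $v_i\le a-1$ form a $k$-basis of $R$.

**Step (i): show that $B$ is a finite-dimensional complete intersection.** Let $w=x_1\cdots x_m\in B$. Then $x_i^a=w$ for each $i$. Multiplying over all $i$, $w^m=\prod_ix_i^a=w^a$. Hence $x_i^{am}=w^m=w^a=x_i^{a^2}$, a monic equation for $x_i$ since $m>a$. So $B$ is finite-dimensional.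

Let $\mathfrak n$ be a maximal ideal of $P$. If $\mathfrak n\not\supseteq I$, some $u_i$ is a unit in $P_{\mathfrak n}$ and the Koszul complex is exact there. If $\mathfrak n\supseteq I$, then $P_{\mathfrak n}$ is regular local of dimension $m$, and the $m$ elements $u_i$ generate an $\mathfrak n$-primary ideal because $B$ is Artinian. In a Cohen–Macaulay local ring of dimension $m$ such elements form a regular sequence. So the Koszul complex has no homology in positive degrees at any $\mathfrak n$, and $u_1,\dots,u_m$ is Koszul-regular. The rest is (F3).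

**Step (ii): control lowest forms in $I$, in order to prove independence in (iii).** Since $m>a$, the lowest form of $u_l$ is $x_l^a$, but lowest forms could cancel in $\sum f_lu_l$. For instance $x_2^au_1-x_1^au_2=x_1\cdots x_m(x_1^a-x_2^a)$: the expected degree $2a$ disappears, yet the lowest form still lies in $(x_1^a,\dots,x_m^a)$. In general, let $D$ be the order (lowest degree) of $f$, write $f=\sum_lf_lu_l$, let $\delta=\min_l\operatorname{ord}f_l$, and let $f_l^{(\delta)}$ be the degree-$\delta$ part of $f_l$. The part of $f$ of degree $\le\delta+a$ is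
$$\sum_lf_l^{(\delta)}x_l^a. \tag{2}$$
In particular $\delta+a\le D$. If (2) is nonzero, it is the lowest form of $f$ and we are done. Suppose it is zero. Since $x_1^a,\dots,x_m^a$ is a regular sequence, its relations are generated by the Koszul relations: $f_l^{(\delta)}=\sum_qg_{lq}x_q^a$ with $g_{lq}=-g_{ql}$, $g_{ll}=0$, and $g_{lq}$ homogeneous of degree $\delta-a$. Replace $f_l$ by $f_l-\sum_qg_{lq}u_q$. The sum $\sum_lf_lu_l$ does not change, because $\sum_{l,q}g_{lq}u_qu_l=0$. The degree-$\delta$ part of each $f_l$ is now $f_l^{(\delta)}-\sum_qg_{lq}x_q^a=0$, and the other new terms $g_{lq}\,x_1\cdots x_m$ have degree $\delta-a+m>\delta$. So $\delta$ strictly increases. Since $\delta+a\le D$ always holds, the procedure stops, and it can only stop with (2) nonzero.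

**Step (iii): find the basis.** *Independence.* Let $f\ne0$ be a linear combination of the stated monomials that vanishes in $R$. Then $sf\in I$ for some $s\in P$ with $s(0)\ne0$. The lowest form of $sf$ is $s(0)$ times the lowest form of $f$, a nonzero combination of monomials outside the monomial ideal $(x_1^a,\dots,x_m^a)$. This contradicts (ii).

*Spanning.* $B$ is Artinian, so it is the product of its localizations and $P\to R$ is surjective; hence monomials span $R$. The maximal ideal $(x)$ of $R$ is nilpotent. If $v_i\ge a$, then in $R$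
$$x^v=x^{v-ae_i}\,x_1\cdots x_m,$$
where $e_i$ is the $i$-th unit vector, and the right side is a monomial of degree $|v|-a+m>|v|$. Iterating, a monomial either becomes one with all exponents $\le a-1$, or reaches a degree so large that it is $0$. $\square$

## Multiples of $Y^2$ have zero differential

Let us see by hand how the failure of grading helps.

**Lemma 3.** Let $m>a\ge2$ and $Y=x_1\cdots x_m$ in $B=B(a,m)$. Then $\mathrm d(Y^2g)=0$ in $\Omega_{B/k}$ for every $g\in B$.

*Proof.* Put $\sigma_l=(Y/x_l)\,\mathrm dx_l$, so $\mathrm dY=\sum_l\sigma_l$. In $\Omega_{B/k}$ we have $ax_l^{a-1}\mathrm dx_l=\mathrm dY$. Multiply by $Y$: since $Yx_l^{a-1}=(Y/x_l)x_l^a=(Y/x_l)Y$,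
$$a\,Y\sigma_l=Y\,\mathrm dY\qquad(1\le l\le m).$$
Sum over $l$: $aY\mathrm dY=mY\mathrm dY$. As $m\ne a$ and the characteristic is $0$, $Y\mathrm dY=0$, and then $Y\sigma_l=0$ for each $l$. Finally $\mathrm d(Y^2g)=2gY\mathrm dY+\sum_l\frac{\partial g}{\partial x_l}x_l\,Y\sigma_l=0$. $\square$

If $a\ge3$, then $Y^2\neq0$ in $R(a,m)$ by Lemma 2(iii). So there are nonzero nilpotents with zero differential, which the Euler derivation had ruled out in the graded case.

This suggests sending each old variable to a multiple of $Y^2$ in a new, larger algebra $B'=B(a',m')$. The image must respect the old relations. Arrange the new variables in $m$ blocks of size $\tau$, written $y_{ij}$ with $1\le i\le m$, $1\le j\le\tau$; put $Z_i=\prod_jy_{ij}$ and $Y=\prod_iZ_i$, and try $x_i\mapsto Y^sZ_i^{\kappa}$. The relation $u_i$ becomes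
$$Y^{sa}Z_i^{a\kappa}-Y^{sm+\kappa}.$$
If $a'=a\kappa$, the relations $y_{ij}^{a'}=Y$ give $Z_i^{a\kappa}=Y^\tau$, and the two terms agree as soon as $sa+\tau=sm+\kappa$, that is, $\tau=\kappa+s(m-a)$. Lemma 3 asks for $s\ge2$; we take $s=2$. Then $\Omega_B\to\Omega_{B'}$ is zero by Lemma 3. There remain two tasks: kill $H_1$ as well, and keep the map injective.

## The transition map

Fix $m>a\ge2$, put $t=m-a\ge1$, let $\kappa\ge1$ be an integer, and set
$$\tau=\kappa+2t,\qquad a'=a\kappa,\qquad m'=m\tau .$$
Then
$$m'-a'=m\kappa+2mt-a\kappa=t(\kappa+2m)>0. \tag{3}$$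
Index the variables of $P'=k[y_l]$ by $l=(i,j)$ with $1\le i\le m$, $1\le j\le\tau$, and write $i(l)=i$. Put
$$Y=\prod_ly_l,\qquad Z_i=\prod_{j=1}^{\tau}y_{ij},\qquad u'_l=y_l^{a'}-Y,\qquad I'=(u'_l),\qquad B'=P'/I'.$$
When $a'\ge2$ this is $B'=B(a',m')$; to ensure this we assume $\kappa\ge 1$ and $a\ge2$, as above. Note $\prod_iZ_i=Y$. Define
$$\varphi:P\to P',\qquad\varphi(x_i)=X_i:=Y^2Z_i^{\kappa}.$$

**Example.** For $(a,m)=(2,3)$ and $\kappa=12$: $t=1$, $\tau=14$, $a'=24$, $m'=42$. In $B'$, $X_1^2=Y^4Z_1^{24}=Y^4Y^{14}=Y^{18}$ and $X_1X_2X_3=Y^6Y^{12}=Y^{18}$, so the relation is respected.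

**Lemma 4.** $\varphi(I)\subset I'$. Put $e=2m+\kappa-1=2a+\tau-1$. Then
$$u_i(X)\equiv Y^e\sum_ju'_{ij}\pmod{I'^2}.$$

*Proof.* The two expressions for $e$ agree, since $2a+\tau=2a+2t+\kappa=2m+\kappa$. Substituting $y_{ij}^{a'}=Y+u'_{ij}$,
$$u_i(X)=Y^{2a}\prod_jy_{ij}^{a'}-Y^{2m}\prod_rZ_r^{\kappa}=Y^{2a}\prod_j(Y+u'_{ij})-Y^{2m+\kappa}.$$
Modulo $I'^2$ this is $Y^{2a+\tau}+Y^{2a+\tau-1}\sum_ju'_{ij}-Y^{2m+\kappa}=Y^e\sum_ju'_{ij}$, which lies in $I'$. $\square$

So $\varphi$ induces $B\to B'$, and the induced map of complexes $\Phi:N(P,B)\to N(P',B')$ is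
$$\Phi_0(\mathrm dx_i)=\mathrm dX_i,\qquad\Phi_1([u_i])=Y^e\sum_j[u'_{ij}]. \tag{4}$$

## The null-homotopy

**Proposition 5.** $\Phi\otimes B':N(P,B)\otimes_BB'\to N(P',B')$ is null-homotopic. Hence $H_i(\mathbb L_{B/k})\to H_i(\mathbb L_{B'/k})$ is zero for all $i$.

We need a $B'$-linear map $h:\Omega_{P/k}\otimes_PB'\to I'/I'^2$ with $\mathrm d\circ h=\Phi_0$ and $h\circ\mathrm d=\Phi_1$. The source is free on the $\mathrm dx_i$, so $h$ may be prescribed on them.

**Step 1. Find $h$ from the degree-$0$ condition $\mathrm d\circ h=\Phi_0$.** Let $\sigma_l=(Y/y_l)\,\mathrm dy_l$, so $\mathrm dY=\sum_l\sigma_l$. The exponent of $y_l$ in $X_i=Y^2Z_i^\kappa$ is $2+\kappa\delta_{i,i(l)}$, and $X_i/y_l=YZ_i^{\kappa}\,(Y/y_l)$, so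
$$\mathrm dX_i=YZ_i^{\kappa}\sum_l(2+\kappa\delta_{i,i(l)})\,\sigma_l. \tag{5}$$
In $B'$ we have $Y\,y_l^{a'-1}=(Y/y_l)\,y_l^{a'}=(Y/y_l)\,Y$, and therefore
$$\mathrm d\bigl(YZ_i^\kappa[u'_l]\bigr)=YZ_i^\kappa\bigl(a'y_l^{a'-1}\mathrm dy_l-\mathrm dY\bigr)=YZ_i^\kappa\Bigl(a'\sigma_l-\sum_q\sigma_q\Bigr).$$
Try $h(\mathrm dx_i)=YZ_i^\kappa\sum_l\eta_{il}[u'_l]$ with $\eta_{il}\in\mathbb Q$, and put $S_i=\sum_l\eta_{il}$. Then
$$\mathrm d\,h(\mathrm dx_i)=YZ_i^\kappa\sum_l(a'\eta_{il}-S_i)\,\sigma_l,$$
and comparison with (5) shows that it suffices to solve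
$$a'\eta_{il}-S_i=2+\kappa\delta_{i,i(l)}\qquad\text{for all }l. \tag{6}$$
Summing (6) over the $m'=m\tau$ indices $l$ gives $(a'-m')S_i=2m\tau+\kappa\tau=\tau(2m+\kappa)$, so by (3) $S_i=-\tau/t=-\kappa/t-2$. Inserting this in (6) gives $a\kappa\,\eta_{il}=\kappa\delta_{i,i(l)}-\kappa/t$, that is,
$$\eta_{il}=\frac1a\Bigl(\delta_{i,i(l)}-\frac1t\Bigr). \tag{7}$$
These numbers do solve (6): from (7), $\sum_l\eta_{il}=\frac{\tau}{a}\bigl(1-\frac mt\bigr)=\frac\tau a\cdot\frac{-a}{t}=-\frac\tau t$, so $a'\eta_{il}-S_i=\kappa\delta_{i,i(l)}-\frac\kappa t+\frac\kappa t+2$. With (7) we take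
$$h(\mathrm dx_i)=YZ_i^{\kappa}\sum_l\eta_{il}[u'_l],$$
and $\mathrm d\circ h=\Phi_0$ holds. This alone shows that the map on $H_0$ vanishes. It does not yet say anything about $H_1$, and within our ansatz no freedom is left, since (6) has just one solution.

**Step 2. Check the degree-$1$ condition $h\circ\mathrm d=\Phi_1$.** We have
$$\mathrm du_i=a\,x_i^{a-1}\mathrm dx_i-\sum_{q}\Bigl(\prod_{r\ne q}x_r\Bigr)\mathrm dx_q .$$
In $B'$, $Z_i^{a'}=\prod_jy_{ij}^{a'}=Y^\tau$. Hence
$$X_i^{a-1}\cdot YZ_i^\kappa=Y^{2a-1}Z_i^{a\kappa}=Y^{2a-1+\tau}=Y^e,$$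
$$\Bigl(\prod_{r\ne q}X_r\Bigr)YZ_q^\kappa=Y^{2m-1}\prod_rZ_r^\kappa=Y^{2m-1+\kappa}=Y^e .$$
All the coefficients are the same power of $Y$, so
$$h(\mathrm du_i)=Y^e\sum_l\Bigl(a\,\eta_{il}-\sum_q\eta_{ql}\Bigr)[u'_l].$$
By (7), using $1-\frac mt=-\frac at$,
$$a\,\eta_{il}-\sum_q\eta_{ql}=\delta_{i,i(l)}-\frac1t-\frac1a\Bigl(1-\frac mt\Bigr)=\delta_{i,i(l)}-\frac1t+\frac1t=\delta_{i,i(l)} . \tag{8}$$
So $h(\mathrm du_i)=Y^e\sum_j[u'_{ij}]=\Phi_1([u_i])$ by (4).

**Step 3. Pass to homology.** The map $\Phi$ is the composite $N(P,B)\to N(P,B)\otimes_BB'\to N(P',B')$, and the second map is null-homotopic through $h$. So $\Phi$ is zero on $H_0$ and $H_1$, and by (F2) so is $\mathbb L_{B/k}\to\mathbb L_{B'/k}$. For $i\ge2$ both homology groups vanish by Lemma 2(i), applied to $B$ and to $B'$. $\square$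

Equation (8) has a simple meaning. By (7), $\eta_{il}$ depends only on $i$ and $r=i(l)$; as an $m\times m$ matrix it is $\frac1a(\mathrm{Id}-\frac1t\mathbf J)$, and (8) says that this is $(a\,\mathrm{Id}-\mathbf J)^{-1}$. So what makes $h$ exist is the invertibility of the matrix whose kernel would be a grading. For $(a,m)=(2,3)$, where $t=1$, it has $0$ on the diagonal and $-\frac12$ elsewhere, so that $h(\mathrm dx_1)=-\frac12YZ_1^{\kappa}\sum_j([u'_{2j}]+[u'_{3j}])$.

## Injectivity after localization

A zero map on cotangent complexes would be useless if the nilpotents died too. A large $\kappa$ prevents this.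

**Lemma 6.** $\varphi$ induces a local homomorphism $R(a,m)\to R(a',m')$. If $\kappa>2m(a-1)$, it is injective.

*Proof.* Since $\varphi(x_i)\in(y)$, $\varphi$ preserves constant terms. So elements outside $(x)$ go outside $(y)$, and $(x)$ goes into $(y)$; we get a local homomorphism of the localizations. It sends $x^v$ to
$$Y^{2|v|}\prod_iZ_i^{\kappa v_i}=y^{v'},\qquad v'_{ij}=2|v|+\kappa v_i,\qquad |v|=\sum_iv_i .$$
Suppose all $v_i\le a-1$. Then $0\le2|v|\le2m(a-1)<\kappa$, so
$$\kappa v_i\le v'_{ij}<\kappa(v_i+1)\le a\kappa=a' .$$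
Thus all exponents of $y^{v'}$ are at most $a'-1$, and $v_i=\lfloor v'_{ij}/\kappa\rfloor$ is determined by $v'$. The basis of $R(a,m)$ from Lemma 2(iii) is therefore mapped injectively into the corresponding basis of $R(a',m')$. $\square$

In the example with $(a,m)=(2,3)$ and $\kappa=12$, the element $x_1$ goes to the monomial with exponent $14$ on the first block and $2$ on the other two. Since $14<24$, it is a basis element of $R(24,42)$.

## The union: proof of Theorem A

**Step 1. Define the tower.** Let $(a_0,m_0)=(2,3)$, and inductively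
$$t_n=m_n-a_n,\qquad\kappa_n=2m_na_n,\qquad a_{n+1}=a_n\kappa_n,\qquad m_{n+1}=m_n(\kappa_n+2t_n).$$
By (3), $m_n>a_n\ge2$ for all $n$. Let $B_n=B(a_n,m_n)$ and $R_n=R(a_n,m_n)$, with the transition maps above, and let $A=\varinjlim R_n$. The first values are $(2,3)$, $\kappa_0=12$, $(24,42)$. Each $R_n$ is finite-dimensional, has residue field $k$, and is a local complete intersection: it is $k[x_1,\dots,x_{m_n}]_{(x)}$ modulo the regular sequence of the $u_i$, by the proof of Lemma 2(i).

**Step 2. Show $\mathbb L_{A/k}\simeq0$.** By (F1), $H_i(\mathbb L_{R_n/k})=H_i(\mathbb L_{B_n/k})\otimes_{B_n}R_n$. So every element of $H_i(\mathbb L_{R_n/k})$ is an $R_n$-linear combination of images of elements of $H_i(\mathbb L_{B_n/k})$. Those elements go to $0$ in $H_i(\mathbb L_{B_{n+1}/k})$ by Proposition 5, hence to $0$ in $H_i(\mathbb L_{R_{n+1}/k})$, because the square formed by $B_n,B_{n+1},R_n,R_{n+1}$ commutes. The map on homology is linear over $R_n\to R_{n+1}$, so it is zero. All transition maps on homology vanish, and by (F1)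
$$H_i(\mathbb L_{A/k})=\varinjlim_nH_i(\mathbb L_{R_n/k})=0\qquad\text{for all }i.$$

**Step 3. Show that $A$ is local with nonzero nil maximal ideal.** Since $\kappa_n=2m_na_n>2m_n(a_n-1)$, Lemma 6 says that the maps $R_n\to R_{n+1}$ are injective and local. So $A=\bigcup_nR_n$ is local with residue field $k$, and its maximal ideal is the union of the maximal ideals of the $R_n$. These are nilpotent, so the maximal ideal of $A$ consists of nilpotents; it contains all nilpotents, as any prime ideal does. Hence it equals the nilradical. It is nonzero: $x_1\in R_0=R(2,3)$ is nilpotent, and it is nonzero by Lemma 2(iii). $\blacksquare$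

## Bounded number of generators: proof of Theorem C

**One generator as a test case.** Suppose $G\in\mathbb Q[z]$ and $J=(j)\ne0$ satisfy $G^N\in J$ and $G'\in J$. Then $G\in J$. Indeed, we may assume $G\ne0$; for an irreducible $p$ dividing $j$, with $v_p(j)=e\ge1$, we have $v_p(G)\ge1$, so $v_p(G)-1=v_p(G')\ge e$ in characteristic $0$. So in one variable a nilpotent of $\mathbb Q[z]/J$ is zero once it has a lift $G$ with $\mathrm dG\in J\,\Omega$.

With more variables this first-order condition is too weak, and the algebras $R(a,m)$ show it. Take $k=\mathbb Q$, $(a,m)=(3,4)$, $P=\mathbb Q[x_1,\dots,x_4]$, and $J=\ker(P\to R(3,4))$, so $I\subset J$. Let $Y=x_1\cdots x_4$ and $G=Y^2+2Y\sum_lu_l$. Modulo $I\,\Omega_{P/\mathbb Q}$, with $\sigma_l=(Y/x_l)\mathrm dx_l$ as in Lemma 3,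
$$\mathrm dG\equiv2Y\mathrm dY+2\sum_l\bigl(3Y\sigma_l-Y\mathrm dY\bigr)=2Y\mathrm dY+2(3-4)Y\mathrm dY=0 .$$
So $\mathrm dG\in J\,\Omega_{P/\mathbb Q}$, and $G^N\in J$ for large $N$, but $G\equiv Y^2\not\equiv0$ modulo $J$ by Lemma 2(iii). The remedy is to lift to higher order: with $d$ generators we arrange $\mathrm dG\in J^d\,\Omega$.

We write $d$ for the number of generators and $\mathrm d$ for universal derivations. We may assume $d\ge1$. Put $n=d+1$.

**Lemma 7.** Let $A$ be a $\mathbb Q$-algebra with $H_0(\mathbb L_{A/\mathbb Q})=H_1(\mathbb L_{A/\mathbb Q})=0$. Every surjection of $\mathbb Q$-algebras $E'\to A$ whose kernel $M'$ has square zero has a section that is a $\mathbb Q$-algebra map.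

*Proof.* Choose a surjection $p:S\to A$ from a polynomial ring, with kernel $L$. By (F2) the map $\mathrm d:L/L^2\to\Omega_{S/\mathbb Q}\otimes_SA$ is an isomorphism. Lift $p$ to a map $\lambda:S\to E'$. Then $\lambda(L)\subset M'$ and $\lambda(L^2)\subset M'^2=0$, so $\lambda$ gives an $A$-linear map $\bar\lambda:L/L^2\to M'$. Put $\theta=\bar\lambda\circ\mathrm d^{-1}:\Omega_{S/\mathbb Q}\otimes_SA\to M'$, and let $\Delta:S\to M'$ be the derivation $\Delta(g)=\theta(\mathrm dg\otimes1)$. Since $M'^2=0$, $\lambda-\Delta$ is again a ring map lifting $p$. For $g\in L$, $(\lambda-\Delta)(g)=\bar\lambda([g])-\theta(\mathrm d[g])=0$. So $\lambda-\Delta$ factors through $A$, which is the section. $\square$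

**Step 1. Lift $A$ to high order, so that every element acquires a lift with a very small differential.** Let $Q_i=\mathbb Q[A_i]$ be the polynomial ring on the set $A_i$, and $I_i=\ker(Q_i\to A_i)$. Both are functorial in $i$. Let $E=\varinjlim Q_i/I_i^n$. The kernel $\mathcal K=\varinjlim I_i/I_i^n$ of the surjection $E\to A$ satisfies $\mathcal K^n=0$.

We construct a $\mathbb Q$-algebra section $s:A\to E$ through the quotients $E_r=E/\mathcal K^r$. For $r=1$, $E_1=A$ and $s_1=\mathrm{id}$. Given a section $s_r:A\to E_r$ of $E_r\to A$ with $r\ge1$, the pullback $E_{r+1}\times_{E_r}A\to A$ is surjective with kernel $\mathcal K^r/\mathcal K^{r+1}$, which has square zero since $2r\ge r+1$. By Lemma 7 it has a section, and projecting to $E_{r+1}$ gives a lift $s_{r+1}$ of $s_r$. Put $s=s_n:A\to E_n=E$.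

Let $M=\varinjlim\Omega_{Q_i/\mathbb Q}/I_i^{n-1}\Omega_{Q_i/\mathbb Q}$, an $E$-module. The universal derivation of $Q_i$ maps $I_i^n$ into $I_i^{n-1}\Omega_{Q_i/\mathbb Q}$, so in the colimit we get a derivation $\partial:E\to M$. Then $\partial\circ s$ is a derivation of $A$ into $M$, viewed as an $A$-module via $s$. It is zero, because $\Omega_{A/\mathbb Q}=0$.

Now let $f\in A$ with $f^N=0$. Represent $s(f)$ by some $F\in Q_i$; then the image of $F$ in $A_i$ maps to $f\in A$. After enlarging $i$, the equations $\partial(s(f))=0$ in $M$ and $f^N=0$ in $A$ hold at level $i$: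
$$\mathrm dF\in I_i^{n-1}\Omega_{Q_i/\mathbb Q},\qquad F^N\in I_i .$$

**Step 2. Come down to $d$ variables, where finiteness theorems apply.** Choose a surjection $P=\mathbb Q[z_1,\dots,z_d]\to A_i$ with kernel $J$, and a lift $\rho:Q_i\to P$ of $Q_i\to A_i$. Then $\rho(I_i)\subset J$. Let $G=\rho(F)$. Applying $\rho$ to the two conditions,
$$\frac{\partial G}{\partial z_j}\in J^{n-1}=J^d\ \ \text{for all }j,\qquad G^N\in J ,$$
and $G$ and $F$ have the same image in $A_i$. It suffices to show $G\in J$: then this image is $0$, so $f=0$. The claim $G\in J$ is clear if $G=0$ or $J=P$, and $J=0$ forces $G=0$ since $G^N=0$ in a domain. So assume $G\ne0$ and $0\ne J\ne P$.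

**Step 3. Show $G\in\overline{J^d}$, by the one-variable argument in every valuation.** Recall that the integral closure $\overline{\mathfrak a}$ of an ideal consists of the $g$ with $g^q+c_1g^{q-1}+\cdots+c_q=0$ for some $q\ge1$ and $c_r\in\mathfrak a^r$. For example $xy\in\overline{(x^2,y^2)}$, as $(xy)^2-x^2y^2=0$. By the valuative criterion (Huneke–Swanson, *Integral Closure of Ideals, Rings, and Modules*, Prop. 6.8.4) it suffices to show $G\in J^dV$ for every discrete valuation ring $V$ with $P\subset V\subset\operatorname{Frac}P$. Let $v$ be its valuation and $e=v(JV)$, which is finite since $J\neq0$. If $e=0$, then $J^dV=V$ and there is nothing to show.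

Let $e>0$. Since $G^N\in J$, $v(G)>0$; since $G\ne0$, $v(G)<\infty$. The field $\mathbb Q$ lies in $V$, so the residue field of $V$ has characteristic $0$, and by Cohen's theorem $\widehat V\cong K[[\pi]]$ for a field $K$ of characteristic $0$. Let $D=\mathrm d/\mathrm d\pi$. Its restriction to $P$ is a $\mathbb Q$-derivation $P\to\widehat V$, so
$$D(G)=\sum_j\frac{\partial G}{\partial z_j}\,D(z_j)\in J^d\widehat V,\qquad\text{hence } v(D(G))\ge de .$$
If $G=c\,\pi^q+(\text{higher terms})$ with $c\in K$, $c\ne0$ and $q=v(G)\ge1$, then $D(G)=qc\,\pi^{q-1}+(\text{higher terms})$ with $qc\ne0$. So $v(D(G))=v(G)-1$. Therefore $v(G)\ge de+1$, and $G\in J^dV$.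

**Step 4. Get from the integral closure back into $J$; this is where the exponent $d$ is used.** The Briançon–Skoda theorem of Lipman–Sathaye (J. Lipman, A. Sathaye, *Jacobian ideals and a theorem about integral closures*, Michigan Math. J. 28 (1981)) says: for an ideal $J$ of a regular Noetherian ring of dimension $d$, $\overline{J^{\,r+d-1}}\subset J^r$ for $r\ge1$. Apply it to $P$, regular of dimension $d$, with $r=1$:
$$G\in\overline{J^d}\subset J .$$
Hence $f=0$. Since $f$ was an arbitrary nilpotent element, $A$ is reduced. $\blacksquare$
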